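\title{Rational singularities of centers of algebras of finite global dimension}

\begin{abstract}
Let $k$ be an algebraically closed field of characteristic zero and let $\Delta$ be a $k$-algebra of finite global dimension that is a finitely generated Cohen--Macaulay module over its center $Z$, an affine normal domain. We prove that $Z$ has rational singularities, which answers a question posed by Stafford and Van den Bergh. More generally, if an affine normal domain $Z$ is a central subring of a module-finite algebra of finite global dimension, then every top-degree differential form on the smooth locus of $\operatorname{Spec}Z$ extends to every resolution of singularities. The proof lifts such a form to the top Hochschild homology of $\Delta$, using a duality for that group, and maps it back by a trace. We also show that in dimension two the existence of such a $\Delta$ characterizes rational singularities, and that in dimension four it does not.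
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $k$ is an algebraically closed field of characteristic zero, all rings are $k$-algebras, unadorned tensor products are over $k$, and an \emph{affine} algebra is a finitely generated commutative $k$-algebra.

Let $Z$ be an affine normal domain and $X=\operatorname{Spec}Z$. A \emph{resolution} of $X$ is a proper birational morphism $f:Y\to X$ from a smooth variety $Y$; normality gives $f_*\mathcal O_Y=\mathcal O_X$. One says that $Z$ has \emph{rational singularities} if $R^if_*\mathcal O_Y=0$ for all $i>0$, for some (equivalently, every) resolution $f$. As $X$ is affine, this means $H^i(Y,\mathcal O_Y)=0$ for $i>0$: resolving $X$ creates no cohomology of the structure sheaf. A finitely generated module $M$ over a commutative noetherian ring $Z$ is \emph{Cohen--Macaulay} (CM) if $\operatorname{depth}M_{\mathfrak p}=\dim Z_{\mathfrak p}$ for every prime $\mathfrak p$ in the support of $M$; note that the depth is compared with the dimension of the ring.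

An affine algebra has finite global dimension exactly when it is regular. So a singular $Z$ has infinite global dimension, but it can be the center of a noncommutative ring of finite global dimension. For example, let $G\subset GL_n(k)$ be a finite group acting on $B=k[x_1,\dots,x_n]$, and let $\Delta=B*G=\bigoplus_{g\in G}Bg$ be the skew group algebra, with $gx=g(x)g$. A central element $\sum b_gg$ satisfies $b_g(g(x)-x)=0$ for all $x\in B$, so the center is $B^G$. Since $\operatorname{Hom}_\Delta(M,N)=\operatorname{Hom}_B(M,N)^G$ and taking invariants is exact, a $\Delta$-module that is projective over $B$ is projective over $\Delta$, and $\operatorname{gldim}\Delta\le n$. Finally $\Delta\cong B^{|G|}$ is CM over $B^G$, because the regular ring $B$ is projective over a Noether normalization of $B^G$ (Lemma~\ref{lem:CM}).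

Such a $\Delta$ is a second kind of smooth model of $X$, and it is natural to ask which singularities have one. Suppose that the two kinds of model match, in the sense that $\Delta=\operatorname{End}_Y(\mathcal P)$ for a nonzero vector bundle $\mathcal P$ on a resolution $Y$ with $\operatorname{Ext}^i_Y(\mathcal P,\mathcal P)=0$ for $i>0$. The trace splits $\mathcal O_Y$ off $\mathcal End(\mathcal P)$, so $H^i(Y,\mathcal O_Y)$ is a direct summand of $\operatorname{Ext}^i_Y(\mathcal P,\mathcal P)=0$, and $Z$ has rational singularities. One therefore guesses that rationality is forced in general; the difficulty is that in general nothing relates $\Delta$ to $Y$.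

The guess is known to be right under a stronger hypothesis. Let $\Delta$ be a prime noetherian algebra that is finitely generated as a module over its affine center $Z(\Delta)$. It is called \emph{homologically homogeneous} if all simple $\Delta$-modules have the same (finite) projective dimension, and it is known that $Z(\Delta)$ then has rational singularities. A ring can be CM over its affine normal center and have finite global dimension without being homologically homogeneous. The upper triangular $2\times2$ matrices over $k$ already show the phenomenon: the center is $k$, the simple module $\Delta e_{11}$ is projective, and the other simple module $\Delta e_{22}/ke_{12}$, with $ke_{12}\cong\Delta e_{11}$, has projective dimension one. The following question is posed in \cite{SV}.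

\medskip
\noindent\textbf{Question.} Assume that $Z=Z(\Delta)$ is an affine normal $k$-domain and that $\Delta$ is a finitely generated CM $Z$-module of finite global dimension. Does $Z$ have rational singularities?
\medskip

The answer is yes.

\begin{theorem}\label{thm:main}
If $Z=Z(\Delta)$ is an affine normal $k$-domain and $\Delta$ is a finitely generated CM $Z$-module of finite global dimension, then $Z$ has rational singularities.
\end{theorem}

Primeness is not needed, and the CM hypothesis serves only to show that $Z$ itself is CM. To state the general result, let $Z$ be an affine normal domain and put $n=\dim Z$, $X=\operatorname{Spec}Z$, $K=\operatorname{Frac}Z$. The \emph{canonical module} of $Z$ consists of the rational $n$-forms that are regular on the smooth locus $X_{\mathrm{reg}}$: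
\[
\omega_Z=\Gamma(X_{\mathrm{reg}},\Omega^n_{X_{\mathrm{reg}}/k})=\{\eta\in\Omega^n_{K/k}:\ \eta\in\Omega^n_{Z_{\mathfrak p}/k}\text{ for all }\mathfrak p\in X_{\mathrm{reg}}\}.
\]
Let $\omega_X$ be the associated sheaf; for $Y$ smooth of dimension $n$ put $\omega_Y=\Omega^n_{Y/k}$.

\begin{theorem}\label{thm:general}
Let $Z$ be an affine normal $k$-domain and $\Delta$ a $k$-algebra containing $Z$ as a central subring, finitely generated as a $Z$-module, with $\operatorname{gldim}\Delta<\infty$. ($\Delta$ need not be prime, torsion-free or CM, and $Z$ need not be the whole center.) Then $f_*\omega_Y=\omega_X$ for every resolution $f:Y\to X$. Consequently $Z$ has rational singularities if and only if $Z$ is Cohen--Macaulay. In particular $Z$ has rational singularities if $\dim Z\le2$, or if $\Delta$ is a CM $Z$-module.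
\end{theorem}

Two complements concern the converse; they are not used for Theorems~\ref{thm:main} and~\ref{thm:general}.

\begin{theorem}\label{thm:surface}
For an affine normal domain $Z$ with $\dim Z=2$ the following are equivalent:
\begin{enumerate}
\item[(i)] $Z$ has rational singularities;
\item[(ii)] there is a prime $\Delta$ with center $Z$, finitely generated and CM over $Z$, with $\operatorname{gldim}\Delta<\infty$;
\item[(iii)] there is a $\Delta$ as in Theorem~\ref{thm:general}.
\end{enumerate}
\end{theorem}

\begin{proposition}\label{prop:four}
There is a $4$-dimensional affine normal domain $Z$ with rational singularities for which no $\Delta$ as in Theorem~\ref{thm:general} exists.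
\end{proposition}

The bridge between $\Delta$ and $Y$ is Hochschild homology. Let $\mathcal O\supset Z$ be the local ring of $Y$ along a prime divisor. A lattice in $K\otimes_Z\Delta$ gives a representation $\rho$ of $\Delta$ by $r\times r$ matrices over $\mathcal O$, and there are $Z$-linear maps
\[
\Omega^n_{Z/k}\xrightarrow{\ \varepsilon\ }HH_n(\Delta)\xrightarrow{\ \tau_\rho\ }\Omega^n_{\mathcal O/k}
\]
whose composite is $r$ times the natural map. A form $\omega\in\omega_Z$ need not come from $\Omega^n_{Z/k}$, but it does after multiplication by either of two coprime denominators. Finite global dimension makes it possible to divide by such a denominator inside $HH_n(\Delta)$, and then $\tau_\rho$ shows that $\omega$ has no pole along the divisor. Section~\ref{sec:forms} reduces the theorems to this statement about forms, Section~\ref{sec:trace} constructs the two maps and runs the argument by hand on the quadric cone, Sections~\ref{sec:smooth} and~\ref{sec:duality} prove the divisibility, and Section~\ref{sec:end} concludes. Sections~\ref{sec:surface} and~\ref{sec:four} contain the complements.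

\section{Rational singularities and top-degree forms}\label{sec:forms}

Let $Z,n,X,K$ be as above. By Noether normalization, fix a polynomial ring $P=k[t_1,\dots,t_n]\subset Z$ over which $Z$ is finite, and let $\nu:X\to\operatorname{Spec}P$ be the corresponding finite morphism.

We use the following standard facts. On a smooth variety, a rational section of a line bundle that is regular at all points of codimension one is regular. The singular locus of a normal variety has codimension at least two, and normal domains of dimension at most two are CM. Every separated $k$-scheme $X$ of finite type has a dualizing complex $D_X$, compatible with restriction to open subsets, such that: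
\begin{enumerate}
\item[(D1)] $D_Y=\omega_Y[n]$ if $Y$ is smooth of dimension $n$;
\item[(D2)] (Grothendieck duality) $Rf_*R\mathcal Hom_Y(\mathcal F,D_Y)\cong R\mathcal Hom_X(Rf_*\mathcal F,D_X)$ for $f:Y\to X$ proper and $\mathcal F$ a bounded complex with coherent cohomology;
\item[(D3)] $R\mathcal Hom_X(D_X,D_X)\cong\mathcal O_X$.
\end{enumerate}
Projective resolutions exist in characteristic zero, and for them Grauert--Riemen\-schneider vanishing says that $R^if_*\omega_Y=0$ for $i>0$.

\begin{lemma}\label{lem:CM}
\begin{enumerate}
\item[(a)] A finitely generated $Z$-module $M$ is CM if and only if it is projective over $P$, if and only if $R\mathcal Hom_X(M,D_X)$ has cohomology only in degree $-n$.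
\item[(b)] $H^{-n}(D_X)\cong\omega_X$. Hence $D_X\cong\omega_X[n]$ if $Z$ is CM.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\mathfrak q$ be a prime of $P$ with $M_{\mathfrak q}\ne0$. The depth of $M_{\mathfrak q}$ over $P_{\mathfrak q}$ is the minimum of $\operatorname{depth}M_{\mathfrak p}$ over the primes $\mathfrak p\in\operatorname{Supp}M$ above $\mathfrak q$, and for these $\operatorname{depth}M_{\mathfrak p}\le\dim Z_{\mathfrak p}=n-\dim Z/\mathfrak p=\dim P_{\mathfrak q}$. So $M$ is CM if and only if $\operatorname{depth}M_{\mathfrak q}=\dim P_{\mathfrak q}$ for all such $\mathfrak q$, and by the Auslander--Buchsbaum formula over the regular ring $P_{\mathfrak q}$ this says that each $M_{\mathfrak q}$ is free. By (D1) and (D2) for $\nu$, the cohomology of $R\mathcal Hom_X(M,D_X)$ in degree $i-n$ is $\operatorname{Ext}^i_P(M,P)$. If $e=\operatorname{pd}_PM>0$, then $\operatorname{Ext}^e_P(M,-)$ is right exact and nonzero on some quotient of a free module of finite rank, so $\operatorname{Ext}^e_P(M,P)\ne0$. Thus these groups vanish for all $i>0$ exactly when $M$ is projective.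

(b) Put $\mathcal N=H^{-n}(D_X)$, so that $\nu_*\mathcal N\cong\mathcal Hom(\nu_*\mathcal O_X,\mathcal O_{\operatorname{Spec}P})$. Let $U$ be the complement of $\nu(\operatorname{Sing}X)$, a closed set of codimension at least two. Then $\Gamma(U,\nu_*\mathcal N)=\operatorname{Hom}_P(Z,\Gamma(U,\mathcal O))=\operatorname{Hom}_P(Z,P)$, so sections of $\mathcal N$ over $X$ and over $\nu^{-1}U\subset X_{\mathrm{reg}}$ agree. By (D1) the latter are $\Gamma(\nu^{-1}U,\Omega^n)$, which is $\omega_Z$ because $X_{\mathrm{reg}}\setminus\nu^{-1}U$ has codimension at least two. The last claim is (a) for $M=Z$.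
\end{proof}

\begin{lemma}\label{lem:easy}
For every resolution $f:Y\to X$ one has $\Gamma(Y,\omega_Y)\subset\omega_Z$ inside $\Omega^n_{K/k}$.
\end{lemma}

\begin{proof}
The local rings of $X$ in codimension one are discrete valuation rings, so by the valuative criterion of properness $f^{-1}$ is defined on an open set $U\subset X_{\mathrm{reg}}$ whose complement in $X$ has codimension at least two. The resulting section of $f^{-1}U\to U$ is a closed immersion with dense image in an integral scheme, so $f$ is an isomorphism over $U$. A form regular on $Y$ is thus regular on $U$, hence on $X_{\mathrm{reg}}$.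
\end{proof}

The reverse inclusion is the substance of Theorem~\ref{thm:general}. Its role is explained by Kempf's criterion, of which we need the following two parts.

\begin{proposition}\label{prop:Kempf}
Let $f:Y\to X$ be a projective resolution. If $Z$ is CM and $f_*\omega_Y=\omega_X$, then $Z$ has rational singularities. If $Z$ has rational singularities, then $Z$ is CM.
\end{proposition}

\begin{proof}
In the first case $Rf_*\omega_Y[n]=f_*\omega_Y[n]=\omega_X[n]\cong D_X$ by Grauert--Riemen\-schneider vanishing and Lemma~\ref{lem:CM}(b). By (D1)--(D3),
\[
Rf_*\mathcal O_Y=Rf_*R\mathcal Hom_Y(\omega_Y[n],D_Y)\cong R\mathcal Hom_X(D_X,D_X)\cong\mathcal O_X ,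
\]
so $R^if_*\mathcal O_Y=0$ for $i>0$. In the second case $Rf_*\mathcal O_Y=\mathcal O_X$, so
\[
D_X=R\mathcal Hom_X(Rf_*\mathcal O_Y,D_X)\cong Rf_*\omega_Y[n]=f_*\omega_Y[n]
\]
lies in degree $-n$, and $Z$ is CM by Lemma~\ref{lem:CM}(a).
\end{proof}

\begin{example}[the cubic cone]\label{ex:cubic}
Let $Z=k[x,y,z]/(x^3+y^3+z^3)$, a two-dimensional hypersurface singular only at the origin, hence normal and CM. The relation $x^2dx+y^2dy+z^2dz=0$ gives
\[
\omega:=\frac{dx\wedge dy}{z^2}=\frac{dy\wedge dz}{x^2}=\frac{dz\wedge dx}{y^2},
\]
so $\omega\in\omega_Z$. The blow-up $Y$ of the origin has a chart $y=x\mu$, $z=x\nu'$, $1+\mu^3+\nu'^3=0$, in which the exceptional curve $C$ is $x=0$ and $dx\wedge d\mu$ generates $\omega_Y$ where $\nu'\ne0$. There $\omega=x^{-1}\nu'^{-2}\,dx\wedge d\mu$ has a pole along $C$, so $f_*\omega_Y\ne\omega_X$. The singularity is not rational: $Y$ is the total space of $\mathcal O_C(-1)$ over the plane cubic $C$, so $H^1(Y,\mathcal O_Y)=\bigoplus_{j\ge0}H^1(C,\mathcal O_C(j))\supset H^1(C,\mathcal O_C)\ne0$.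
\end{example}

\medskip
\noindent\textbf{Standing notation.} Until the end of Section~\ref{sec:end}, $Z\subset\Delta$ are as in Theorem~\ref{thm:general}. Then $\Delta$ is left and right noetherian, so its left and right global dimensions agree; call this number $\ell$. Put $\Delta_K=K\otimes_Z\Delta$ and $r=\dim_K\Delta_K$. Since $Z\subset\Delta$, we have $r>0$.
\medskip

The CM hypothesis on $\Delta$ is used once, here.

\begin{lemma}\label{lem:summand}
$Z$ is a direct summand of $\Delta$ as a $Z$-module. If $\Delta$ is CM over $Z$, then $Z$ is CM.
\end{lemma}

\begin{proof}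
For $a\in\Delta$ let $\operatorname{tr}_\Delta(a)\in K$ be the trace of left multiplication by $a$ on $\Delta_K$. The element $a$ satisfies a monic polynomial over $Z$, so the eigenvalues of this map, and hence their sum, are integral over $Z$. By normality $\operatorname{tr}_\Delta(a)\in Z$. The map $\operatorname{tr}_\Delta:\Delta\to Z$ is $Z$-linear and sends $z\in Z$ to $rz$, so $\frac1r\operatorname{tr}_\Delta$ splits $Z\subset\Delta$. If $\Delta$ is CM, it is projective over $P$ by Lemma~\ref{lem:CM}(a); then so is its summand $Z$, and $Z$ is CM by the same lemma.
\end{proof}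

\section{Hochschild homology and trace forms}\label{sec:trace}

\subsection*{Hochschild homology}
Let $\Delta^e=\Delta\otimes\Delta^{op}$. A left $\Delta^e$-module is a $\Delta$-bimodule on which $k$ acts centrally, via $(a\otimes b)m=amb$. For bimodules $M,N$ let $M\otimes_{\Delta^e}N$ be the quotient of $M\otimes N$ by the relations
\begin{equation}\label{eq:tensor}
amb\otimes x=m\otimes bxa .
\end{equation}
Hochschild homology is $HH_i(\Delta)=\operatorname{Tor}^{\Delta^e}_i(\Delta,\Delta)$. Resolving the second argument by the bar resolution, with terms $\Delta^{\otimes(i+2)}$, and identifying $m\otimes(a\otimes a_1\otimes\cdots\otimes a_i\otimes b)$ with $bma\otimes a_1\otimes\cdots\otimes a_i$, one obtains the standard complex with terms $\Delta^{\otimes(i+1)}$ and boundary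
\begin{multline*}
\partial(a_0\otimes\cdots\otimes a_i)=\sum_{j=0}^{i-1}(-1)^ja_0\otimes\cdots\otimes a_ja_{j+1}\otimes\cdots\otimes a_i\\+(-1)^ia_ia_0\otimes a_1\otimes\cdots\otimes a_{i-1}.
\end{multline*}
The rule $z(a_0\otimes\cdots\otimes a_i)=za_0\otimes\cdots\otimes a_i$ makes $HH_i(\Delta)$ a $Z$-module; under the identification above, $z$ acts through multiplication on the first argument of $\operatorname{Tor}$.

Hochschild homology is a substitute for differential forms that makes sense for $\Delta$. For the commutative ring $Z$ the boundary $\partial(z_0\otimes z_1\otimes z_2)=z_0z_1\otimes z_2-z_0\otimes z_1z_2+z_2z_0\otimes z_1$ is the Leibniz rule, so $HH_1(Z)=\Omega^1_{Z/k}$ with $z_0\otimes z_1$ corresponding to $z_0\,dz_1$. In degree $n$, for any commutative $Z$, antisymmetrization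
\[
z_0\,dz_1\wedge\cdots\wedge dz_n\longmapsto\sum_{\sigma\in S_n}\operatorname{sgn}(\sigma)\,z_0\otimes z_{\sigma(1)}\otimes\cdots\otimes z_{\sigma(n)}
\]
is a well-defined $Z$-linear map $\Omega^n_{Z/k}\to HH_n(Z)$ \cite[Prop.~1.3.12]{Loday}. Composing with $HH_n(Z)\to HH_n(\Delta)$ gives the $Z$-linear map $\varepsilon:\Omega^n_{Z/k}\to HH_n(\Delta)$.

\subsection*{Trace forms}
To go back from $HH_n(\Delta)$ to forms on a commutative ring $B$, one represents $\Delta$ by matrices over $B$, differentiates entrywise and takes the trace. For a $k$-algebra homomorphism $\rho:\Delta\to\operatorname{Mat}_r(B)$ put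
\[
\tau_\rho(a_0\otimes\cdots\otimes a_n)=\frac1{n!}\operatorname{tr}\bigl(\rho(a_0)\,d\rho(a_1)\cdots d\rho(a_n)\bigr)\in\Omega^n_{B/k},
\]
the product being taken in matrices over the exterior algebra $\Omega^\bullet_{B/k}$.

\begin{lemma}\label{lem:trace}
One has $\tau_\rho\circ\partial=0$, so $\tau_\rho$ induces a map $HH_n(\Delta)\to\Omega^n_{B/k}$. If $B$ is a $Z$-algebra and $\rho(z)$ is the scalar matrix $z$ for all $z\in Z$, then $\tau_\rho$ is $Z$-linear and $\tau_\rho(\varepsilon(\alpha))=r\,\alpha_B$, where $\alpha_B$ is the image of $\alpha\in\Omega^n_{Z/k}$ in $\Omega^n_{B/k}$.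
\end{lemma}

\begin{proof}
Suppress $\rho$ and put $\eta_j=\operatorname{tr}(a_0\,da_1\cdots da_{j-1}\,a_j\,da_{j+1}\cdots da_{n+1})$ for $1\le j\le n+1$. In $n!\,\tau_\rho\partial(a_0\otimes\cdots\otimes a_{n+1})$ the term $j=0$ is $\eta_1$, and the term $j$ with $1\le j\le n$ is $(-1)^j(\eta_j+\eta_{j+1})$, by the Leibniz rule $d(a_ja_{j+1})=a_j\,da_{j+1}+da_j\,a_{j+1}$. These terms telescope to $(-1)^n\eta_{n+1}=(-1)^n\operatorname{tr}(a_0\,da_1\cdots da_n\,a_{n+1})$. The remaining term is $(-1)^{n+1}\operatorname{tr}(a_{n+1}a_0\,da_1\cdots da_n)$, and the two cancel because $\operatorname{tr}(MN)=\operatorname{tr}(NM)$ when $N$ has entries in $B$.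

Under the additional hypothesis, $\rho(za_0)=z\rho(a_0)$ gives $Z$-linearity. For $z_0,\dots,z_n\in Z$ we have
\[
\operatorname{tr}(z_0\,dz_{\sigma(1)}\cdots dz_{\sigma(n)})=r\operatorname{sgn}(\sigma)\,z_0\,dz_1\wedge\cdots\wedge dz_n ,
\]
so each of the $n!$ summands of $\varepsilon(z_0\,dz_1\wedge\cdots\wedge dz_n)$ contributes $\frac r{n!}z_0\,dz_1\wedge\cdots\wedge dz_n$.
\end{proof}

The representations we need come from lattices.

\begin{lemma}\label{lem:lattice}
Let $\mathcal O$ be a discrete valuation ring with $Z\subset\mathcal O\subset K$. There is a $k$-algebra homomorphism $\rho:\Delta\to\operatorname{Mat}_r(\mathcal O)$ that sends each $z\in Z$ to the scalar matrix $z$.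
\end{lemma}

\begin{proof}
The image $M$ of $\mathcal O\otimes_Z\Delta$ in $\Delta_K$ is a finitely generated torsion-free $\mathcal O$-module that spans $\Delta_K$, so it is free of rank $r$. It is stable under left multiplication by $\Delta$. Let $\rho(a)$ be the matrix of left multiplication by $a$ in an $\mathcal O$-basis of $M$.
\end{proof}

\subsection*{The argument on the quadric cone}
Let $\Delta=k[x,y]$ and let $Z=k[u,v,w]$ with $u=x^2$, $v=xy$, $w=y^2$ be the invariants of $(x,y)\mapsto(-x,-y)$. This is a pair as in Theorem~\ref{thm:general}, with $n=2$, $\Delta_K=k(x,y)=K\oplus Kx$ and $r=2$; take $P=k[u,w]$. Put $\omega=dx\wedge dy$. Then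
\[
du\wedge dv=2u\,\omega,\qquad du\wedge dw=4v\,\omega,\qquad dv\wedge dw=2w\,\omega .
\]
So $\omega=du\wedge dv/2u=dv\wedge dw/2w$ is regular away from the vertex and lies in $\omega_Z$, while the image of $\Omega^2_{Z/k}$ is only $(u,v,w)\omega$. The form $\omega$ has the two coprime denominators $u,w\in P$.

The class $\varepsilon(\frac12du\wedge dv)$ can be divided by $u$ in $HH_2(\Delta)$. Indeed $\frac12du\wedge dv=u\,dx\wedge dy$ in $\Omega^2_{\Delta/k}$, and antisymmetrizing over $\Delta$ gives
\[
\varepsilon(\tfrac12du\wedge dv)=u\,c,\qquad c=[\,1\otimes x\otimes y-1\otimes y\otimes x\,].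
\]
Now blow up the vertex. In the chart $\operatorname{Spec}k[u,\lambda]$ with $\lambda=y/x$, $v=u\lambda$, $w=u\lambda^2$, the exceptional curve is $u=0$; let $\mathcal O=k[u,\lambda]_{(u)}$. The lattice of Lemma~\ref{lem:lattice} is $\mathcal O+\mathcal Ox+\mathcal Oy=\mathcal O\oplus\mathcal Ox$, and in the basis $1,x$ we have $\rho(y)=\lambda\rho(x)$ and
\[
\rho(x)=\begin{pmatrix}0&u\\1&0\end{pmatrix},\qquad d\rho(x)=\begin{pmatrix}0&du\\0&0\end{pmatrix},\qquad d\rho(y)=\begin{pmatrix}0&d(u\lambda)\\d\lambda&0\end{pmatrix}.
\]
Because the entries are regular, $\tau_\rho(c)\in\Omega^2_{\mathcal O/k}$. By Lemma~\ref{lem:trace}, $u\,\tau_\rho(c)=2\cdot\frac12du\wedge dv=2u\,\omega$, so $2\omega=\tau_\rho(c)$ has no pole along the exceptional curve. Direct computation confirms this: $\operatorname{tr}(d\rho(x)d\rho(y))=du\wedge d\lambda$ and $\operatorname{tr}(d\rho(y)d\rho(x))=d\lambda\wedge du$, so $\tau_\rho(c)=du\wedge d\lambda=du\wedge dv/u$. For the skew group algebra $\Delta*\{\pm1\}$, whose center is $Z$, the image of $c$ does the same job with $r=4$.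

Only one step used the special form of $\Delta$: the division by $u$, which came from the coordinates $x,y$. In general there are no coordinates, and the division has to be deduced from finite global dimension. It will follow from an isomorphism of $HH_n(\Delta)$ with a module of the form $\operatorname{Hom}_P(N,P)$, where divisibility can be tested value by value in the factorial ring $P$.

\section{A finite bimodule resolution of $\Delta$}\label{sec:smooth}

Finite global dimension is a statement about one-sided modules, whereas Hochschild homology involves bimodules. To pass from one to the other we show that projective dimension is detected by simple modules, and that simple bimodules are built from simple one-sided modules.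

\begin{lemma}\label{lem:simple}
Let $R$ be a ring that is module-finite over a central affine subalgebra $C$, and let $M$ be a finitely generated $R$-module with $\operatorname{Ext}^{m+1}_R(M,S)=0$ for all simple $S$. Then $\operatorname{pd}_RM\le m$.
\end{lemma}

\begin{proof}
The ring $R$ is noetherian. Let $M'$ be an $m$-th syzygy of $M$ in a resolution by finitely generated projectives. Then $\operatorname{Ext}^1(M',S)=0$ for simple $S$, hence $\operatorname{Ext}^1(M',N)=0$ for $N$ of finite length. We show that $\operatorname{Ext}^1(M',N)=0$ for all finitely generated $N$, by induction on $\dim_CN$. Applied to the kernel $N$ of a surjection from a finitely generated projective onto $M'$, this shows that $M'$ is projective.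

If $\dim_CN\le0$, then $N$ has finite length. In general let $\mathfrak m\subset C$ be a maximal ideal, let $N_0\subset N$ be the submodule of elements killed by a power of $\mathfrak m$, which has finite length, and let $N'=N/N_0$. As $\operatorname{Ext}^1(M',N_0)=0$, the module $\operatorname{Ext}^1(M',N)$ embeds in $\operatorname{Ext}^1(M',N')$. No nonzero element of $N'$ is killed by $\mathfrak m$, so $\mathfrak m$ is not an associated prime of $N'$, and by prime avoidance some $x\in\mathfrak m$ is a nonzerodivisor on $N'$. If $N'\neq0$, then $x$ lies in no minimal prime of the support of $N'$, so $\dim N'/xN'<\dim N'\le\dim N$, and $\operatorname{Ext}^1(M',N'/xN')=0$ by induction. The sequence $0\to N'\xrightarrow{x}N'\to N'/xN'\to0$ shows that $x$ acts surjectively on the finitely generated $C$-module $\operatorname{Ext}^1(M',N')$, whose localization at $\mathfrak m$ is therefore zero by Nakayama's lemma. Thus $\operatorname{Ext}^1(M',N)_{\mathfrak m}=0$ for every $\mathfrak m$.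
\end{proof}

\begin{proposition}\label{prop:smooth}
$\operatorname{pd}_{\Delta^e}\Delta\le\ell$. Hence there is a resolution $F\to\Delta$ by a bounded complex of finitely generated projective bimodules.
\end{proposition}

\begin{proof}
The ring $\Delta^e$ is module-finite over the central affine subalgebra $Z\otimes Z$; in particular it is noetherian. Let $N$ be a simple $\Delta^e$-module. It is finitely generated over $Z\otimes Z$, so $\mathfrak mN\ne N$ for some maximal ideal $\mathfrak m$, and then $\mathfrak mN=0$ by simplicity. As $k$ is algebraically closed, $\mathfrak m=\mathfrak m_1\otimes Z+Z\otimes\mathfrak m_2$, and $N$ is a module over $B_1\otimes B_2^{op}$ with $B_i=\Delta/\mathfrak m_i\Delta$ finite dimensional. The ideal generated by the radicals of $B_1$ and $B_2^{op}$ is nilpotent, so it kills $N$, and the quotient is a tensor product of two products of matrix algebras over $k$. Hence $N\cong S\otimes S'^{*}=\operatorname{Hom}_k(S',S)$ for simple left $\Delta$-modules $S,S'$, with $(a\phi b)(s)=a\phi(bs)$.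

Let $L\to\Delta$ be a resolution by free bimodules. Its terms and $\Delta$ are projective as right $\Delta$-modules, so it is a homotopy equivalence of complexes of right modules, and $L\otimes_\Delta S'\to S'$ is a resolution. Its terms are sums of copies of $\Delta\otimes S'$, which is free. From $\operatorname{Hom}_{\Delta^e}(L,\operatorname{Hom}_k(S',S))=\operatorname{Hom}_\Delta(L\otimes_\Delta S',S)$ we get $\operatorname{Ext}^j_{\Delta^e}(\Delta,N)\cong\operatorname{Ext}^j_\Delta(S',S)=0$ for $j>\ell$. Apply Lemma~\ref{lem:simple}.
\end{proof}

\section{Duality for the top Hochschild homology}\label{sec:duality}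

\begin{theorem}\label{thm:duality}
$HH_n(\Delta)\cong\operatorname{Hom}_P(\Delta/[\Delta,\Delta],P)$ as $P$-modules.
\end{theorem}

Here $[\Delta,\Delta]$ is the span of the commutators, a $Z$-submodule. As a check take $\Delta=P$: the Koszul complex on the elements $t_i\otimes1-1\otimes t_i$ resolves $P$ over $P\otimes P$, its differentials vanish after tensoring with $P$, and $HH_n(P)\cong P$.

\begin{corollary}\label{cor:divide}
$HH_n(\Delta)$ is torsion-free over $P$. If $p,q\in P\setminus\{0\}$ have no common prime factor and $qc_1=pc_2$ with $c_1,c_2\in HH_n(\Delta)$, then $c_1\in p\,HH_n(\Delta)$.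
\end{corollary}

\begin{proof}
Both claims hold in any module $\operatorname{Hom}_P(N,P)$. For the second, if $q\varphi(x)=p\psi(x)$ for all $x\in N$, then $p$ divides $\varphi(x)$ by unique factorization, and $x\mapsto\varphi(x)/p$ is $P$-linear.
\end{proof}

\subsection*{Plan and conventions}
Let $D$ stand for the complex of bimodules $R\operatorname{Hom}_P(\Delta,P)$. By adjunction, $R\operatorname{Hom}_{\Delta^e}(\Delta,D)$ is the $P$-dual of $\Delta\otimes^L_{\Delta^e}\Delta$, and its $H^0$ is the right side of the theorem. To find $HH_n(\Delta)$ in the same complex, we first evaluate $R\operatorname{Hom}_{\Delta^e}(\Delta,-)$ on $W=\Delta\otimes D$, which carries a second bimodule structure; a Koszul computation gives $\Delta[-n]$. Then we apply $\Delta\otimes^L_{\Delta^e}-$ for the second structure. This turns $W$ into $D$ and $\Delta[-n]$ into the shifted Hochschild complex, and it commutes with $R\operatorname{Hom}_{\Delta^e}(\Delta,-)$ because the resolution $F$ is finite.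

Complexes are graded cohomologically, resolutions lie in degrees $\le0$, all differentials are written $\partial$, and
\[
\partial(x\otimes y)=\partial x\otimes y+(-1)^{|x|}x\otimes\partial y,\qquad\partial\theta=\partial\circ\theta-(-1)^{|\theta|}\theta\circ\partial .
\]
With these signs the Hom--tensor adjunctions below, given by $h(m\otimes e)=\theta(m)(e)$, commute with differentials: when the target is a module in degree zero, both $(\partial\theta)(m)(e)$ and $(\partial h)(m\otimes e)$ equal $-(-1)^{|\theta|}\bigl(\theta(\partial m)(e)+(-1)^{|m|}\theta(m)(\partial e)\bigr)$. We use three standard facts.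
\begin{enumerate}
\item[(H1)] For a bounded complex $F$ of projective bimodules, $\operatorname{Hom}_{\Delta^e}(F,-)$ and $F\otimes_{\Delta^e}-$ preserve quasi-isomorphisms.
\item[(H2)] A module map $M\to M'$ lifts, uniquely up to homotopy, to a map from a projective resolution of $M$ to any resolution of $M'$.
\item[(H3)] A quasi-isomorphism between bounded above complexes of projectives is a homotopy equivalence.
\end{enumerate}
Fix $F\to\Delta$ as in Proposition~\ref{prop:smooth}. By (H3) it is a homotopy equivalence of complexes of right $\Delta$-modules, so for every complex $N$ of left modules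
\begin{equation}\label{eq:unit}
F\otimes_\Delta N\to\Delta\otimes_\Delta N=N\quad\text{is a quasi-isomorphism.}
\end{equation}

\subsection*{The complexes $D$ and $W$}
If $\Delta$ were CM it would be projective over $P$, and $\operatorname{Hom}_P(\Delta,P)$ would serve as $D$. In general we need a bimodule resolution of $\Delta$ whose terms are also projective over $P$, and a free bimodule is not projective for the action of $P$ through $\Delta$. So we let a separate copy of $P$ act. Regard $\Delta$ as a $\Delta^e\otimes P$-module by $(a\otimes b\otimes p)x=axbp$, and let $E\to\Delta$ be a resolution by free $\Delta^e\otimes P$-modules. ``The $P$-action on $E$'' always means the action of the last factor. Put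
\[
D=\operatorname{Hom}_P(E,P),\qquad(a\varphi b)(e)=\varphi(bea),\qquad W=\Delta\otimes D .
\]
The complex $W$ has two commuting bimodule structures,
\[
\text{outer: }a(u\otimes\varphi)b=au\otimes\varphi b,\qquad\text{inner: }a\cdot(u\otimes\varphi)\cdot b=ub\otimes a\varphi .
\]
We write $\operatorname{Hom}_{\mathrm{out}}(F,-)$ for $\operatorname{Hom}_{\Delta^e}(F,-)$ formed with the outer structure and $\otimes_{\mathrm{in}}$ for $\otimes_{\Delta^e}$ formed with the inner one. Each construction inherits the structure it does not use.

\begin{lemma}\label{lem:koszul}
For the inner structure, $\operatorname{Hom}_{\mathrm{out}}(F,W)$ is connected to $\Delta[-n]$ by a chain of quasi-isomorphisms of complexes of bimodules.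
\end{lemma}

\begin{proof}
The aim is to rewrite the complex as $R\operatorname{Hom}_R(\Delta,R)$ for the polynomial ring $R=\Delta\otimes P$ over $\Delta$, where a Koszul resolution is available.

\emph{Step 1: from $W$ to $\operatorname{Hom}_P(E,R)$.} Let $P$ act on $R$ through the second factor, and give $\operatorname{Hom}_P(E,R)$ the structures
\[
\text{outer: }(ahb)(e)=(a\otimes1)h(be),\qquad\text{inner: }(a\cdot h\cdot b)(e)=h(ea)(b\otimes1).
\]
The map $W\to\operatorname{Hom}_P(E,R)$, $u\otimes\varphi\mapsto(e\mapsto u\otimes\varphi(e))$, respects both, because $(\varphi b)(e)=\varphi(be)$ and $(a\varphi)(e)=\varphi(ea)$. It is the value at $E$ of a natural transformation $\Delta\otimes\operatorname{Hom}_P(-,P)\to\operatorname{Hom}_P(-,\Delta\otimes P)$ of additive functors, which is an isomorphism on finitely generated projective $P$-modules. The terms of $E$ are free over $P$, so by (H2) and (H3) $E$ is homotopy equivalent over $P$ to a resolution of $\Delta$ by finitely generated projective $P$-modules. Hence the map is a quasi-isomorphism, and by (H1) so is $\operatorname{Hom}_{\mathrm{out}}(F,W)\to\operatorname{Hom}_{\mathrm{out}}(F,\operatorname{Hom}_P(E,R))$.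

\emph{Step 2: adjunction.} Let $R$ act on $F\otimes_\Delta E$ with $\Delta$ acting on the left of $F$ and $P$ acting on $E$. Outer linearity of $\theta:F\to\operatorname{Hom}_P(E,R)$ says $\theta(amb)(e)=(a\otimes1)\theta(m)(be)$, that is, $h(m\otimes e)=\theta(m)(e)$ is balanced over $\Delta$ and left $\Delta$-linear. So $\operatorname{Hom}_{\mathrm{out}}(F,\operatorname{Hom}_P(E,R))=\operatorname{Hom}_R(F\otimes_\Delta E,R)$, with inner structure
\begin{equation}\label{eq:inner}
(a\cdot h\cdot b)(x)=h(xa)(b\otimes1),
\end{equation}
where $xa$ refers to right multiplication on $E$.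

\emph{Step 3: $F\otimes_\Delta E$ is a projective resolution.} View $\Delta$ as an $R\otimes\Delta^{op}$-module by $(a\otimes p\otimes b)x=axpb$. The composite $F\otimes_\Delta E\to E\to\Delta$ is $R\otimes\Delta^{op}$-linear, and it is a quasi-isomorphism by \eqref{eq:unit}. The terms of $F\otimes_\Delta E$ are summands of sums of copies of $\Delta^e\otimes_\Delta(\Delta^e\otimes P)=\Delta\otimes\Delta\otimes\Delta\otimes P$, with $R$ acting on the first and fourth factors and $\Delta^{op}$ on the third. So they are projective over $R\otimes\Delta^{op}$ and over $R$.

\emph{Step 4: the Koszul resolution.} The elements $s_i=1\otimes t_i-t_i\otimes1$ are central in $R$. The substitution $1\otimes t_i\mapsto s_i$ defines an automorphism of the polynomial ring $R$ over $\Delta$, so $R=\Delta\otimes k[s_1,\dots,s_n]$, and $a\otimes p\mapsto ap$ identifies $R/(s)R$ with $\Delta$. The Koszul complex $\mathcal K$ of $s_1,\dots,s_n$, with $R\otimes\Lambda^jk^n$ in degree $-j$, is $\Delta$ tensored with the Koszul complex of $k[s_1,\dots,s_n]$; it is a resolution of $\Delta$ by $R\otimes\Delta^{op}$-modules that are free over $R$. By (H2) the identity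 of $\Delta$ lifts to an $R\otimes\Delta^{op}$-linear map $F\otimes_\Delta E\to\mathcal K$, and by (H3) this is a homotopy equivalence over $R$. Therefore $\operatorname{Hom}_R(\mathcal K,R)\to\operatorname{Hom}_R(F\otimes_\Delta E,R)$ is a quasi-isomorphism, and it respects the structures \eqref{eq:inner}.

\emph{Step 5: cohomology.} Up to signs, $\operatorname{Hom}_R(\mathcal K,R)$ is again the Koszul complex, now in degrees $0,\dots,n$. Its only cohomology is $R/(s)R=\Delta$ in degree $n$, via $h\mapsto h(v)$ for the generator $v$ of $\Lambda^nk^n$. Since $va=av$, we get $(a\cdot h\cdot b)(v)=h(av)b=a\,h(v)\,b$, the standard bimodule structure. Finally, as $\operatorname{Hom}_R(\mathcal K,R)$ vanishes above degree $n$, it maps quasi-isomorphically onto $\Delta[-n]$.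
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:duality}]
Let $F'$ be a second copy of $F$, and consider
\begin{equation}\label{eq:swap}
F'\otimes_{\mathrm{in}}\operatorname{Hom}_{\mathrm{out}}(F,W)\to\operatorname{Hom}_{\mathrm{out}}(F,F'\otimes_{\mathrm{in}}W),\quad x\otimes\theta\mapsto(m\mapsto x\otimes\theta(m)).
\end{equation}
It commutes with differentials: in either order one obtains the map sending $m$ to
\[
\partial x\otimes\theta(m)+(-1)^{|x|}x\otimes\partial\theta(m)-(-1)^{|x|+|\theta|}x\otimes\theta(\partial m).
\]
It is bijective: since $F$ and $F'$ are bounded, each degree of each side is a finite sum over pairs of terms $F'^i,F^j$, so we may replace the complexes by single modules; both sides are additive in the finitely generated projective $F^j$, and for $F^j=\Delta^e$ both equal $F'^i\otimes_{\mathrm{in}}W$. We compute $H^0$ of both sides.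

\emph{Left side.} By Lemma~\ref{lem:koszul} and (H1) it is quasi-isomorphic to $F'\otimes_{\Delta^e}\Delta[-n]$, so $H^0=H^{-n}(F'\otimes_{\Delta^e}\Delta)=\operatorname{Tor}_n^{\Delta^e}(\Delta,\Delta)=HH_n(\Delta)$.

\emph{Right side.} By \eqref{eq:tensor} the relations in $F'\otimes_{\mathrm{in}}W$ are $axb\otimes(u\otimes\varphi)=x\otimes(ua\otimes b\varphi)$. Both sides of a relation have the same image $uax\otimes b\varphi$ under
\[
F'\otimes_{\mathrm{in}}W\to F'\otimes_\Delta D,\qquad x\otimes(u\otimes\varphi)\mapsto ux\otimes\varphi .
\]
The rule $x\otimes\varphi\mapsto x\otimes(1\otimes\varphi)$ is balanced over $\Delta$ (take $a=u=1$) and inverse to this map (take $a=u$, $b=1$ with $1$ in place of $u$). The outer structure becomes $a(x\otimes\varphi)b=ax\otimes\varphi b$. By \eqref{eq:unit} the bimodule map $F'\otimes_\Delta D\to D$ is a quasi-isomorphism, so by (H1) the right side is quasi-isomorphic to $\operatorname{Hom}_{\Delta^e}(F,D)$. Linearity of $\theta:F\to D$ says $\theta(amb)(e)=\theta(m)(bea)$, which matches \eqref{eq:tensor}. Hence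
\[
\operatorname{Hom}_{\Delta^e}(F,D)=\operatorname{Hom}_P(T,P),\qquad T=F\otimes_{\Delta^e}E,
\]
with $P$ acting on $T$ through its action on $E$. The complex $T$ lies in degrees $\le0$, and by right exactness $H^0(T)=\Delta\otimes_{\Delta^e}\Delta$, which is $\Delta/[\Delta,\Delta]$ via $x\otimes y\mapsto xy$. By left exactness of $\operatorname{Hom}$, $H^0\operatorname{Hom}_P(T,P)=\operatorname{Hom}_P(\Delta/[\Delta,\Delta],P)$.

\emph{$P$-linearity.} Let $p\in P$ act on both sides of \eqref{eq:swap} by left multiplication on $F'$. This is a bimodule endomorphism of $F'$ because $p$ is central, and \eqref{eq:swap} commutes with it. On the left side, all quasi-isomorphisms involve only the other tensor factor, and left multiplication by $p$ on $F'$ lifts multiplication by $p$ on $\Delta$; so we obtain the action on the first argument of $\operatorname{Tor}$, which is the action fixed in Section~\ref{sec:trace}. On the right side, $u(px)=p(ux)$ shows that the action becomes left multiplication by $p$ on $F'\otimes_\Delta D$, then on $D$, where $(p\varphi)(e)=\varphi(ep)$. On $\operatorname{Hom}_P(T,P)$ it is therefore induced by $1\otimes\mu_p$,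 where $\mu_p(e)=ep$ is right multiplication by $p\in\Delta$. This differs from the action $\mu'_p$ of $p$ through the factor $P$, which induces the natural module structure on $\operatorname{Hom}_P(T,P)$. But $\mu_p$ and $\mu'_p$ are both $\Delta^e\otimes P$-linear and both lift multiplication by $p$ on $\Delta$, so by (H2) they are homotopic over $\Delta^e\otimes P$. Then $1\otimes\mu_p$ and $1\otimes\mu'_p$ are $P$-linearly homotopic on $T$ and act in the same way on the cohomology of $\operatorname{Hom}_P(T,P)$.
\end{proof}

\section{Extension of forms and the main theorems}\label{sec:end}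

For $\alpha\in\Omega^n_{Z/k}$ write $\alpha_K$ for its image in $\Omega^n_{K/k}=K\otimes_Z\Omega^n_{Z/k}$. Coprime denominators exist because the singular locus is small.

\begin{lemma}\label{lem:coprime}
For $\omega\in\omega_Z$ there are $p,q\in P\setminus\{0\}$ without common prime factor and $\alpha,\beta\in\Omega^n_{Z/k}$ such that $p\omega=\alpha_K$ and $q\omega=\beta_K$.
\end{lemma}

\begin{proof}
Let $J$ be the ideal of all $z\in Z$ such that $z\omega$ lies in the image of $\Omega^n_{Z/k}$. If $J=Z$, take $p=q=1$. Assume $J\ne Z$. For $\mathfrak p\in X_{\mathrm{reg}}$ we have $\omega\in\Omega^n_{Z_{\mathfrak p}/k}=(\Omega^n_{Z/k})_{\mathfrak p}$, so $J\not\subset\mathfrak p$. Thus $V(J)\subset\operatorname{Sing}X$ and $\dim Z/J\le n-2$ by normality. Put $\mathfrak j=J\cap P$. The extension $P/\mathfrak j\subset Z/J$ is finite, so $\dim P/\mathfrak j\le n-2$, and $\mathfrak j$ is contained in no prime of height at most one. Choose $0\ne p\in\mathfrak j$, a nonunit, and by prime avoidance choose $q\in\mathfrak j$ outside the principal primes generated by the prime factors of $p$.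
\end{proof}

\begin{proposition}\label{prop:lift}
For $\omega\in\omega_Z$ there are $0\ne p\in P$, $\alpha\in\Omega^n_{Z/k}$ and $c\in HH_n(\Delta)$ such that $p\omega=\alpha_K$ and $pc=\varepsilon(\alpha)$.
\end{proposition}

\begin{proof}
Take $p,q,\alpha,\beta$ from Lemma~\ref{lem:coprime}. The form $q\alpha-p\beta$ has zero image in $\Omega^n_{K/k}$, so it is killed by some nonzero $z\in Z$. The constant term of a monic equation of least degree for $z$ over $P$ is a nonzero element of $P\cap zZ$, so $q\alpha-p\beta$ is $P$-torsion. By Corollary~\ref{cor:divide}, $HH_n(\Delta)$ is torsion-free, so $q\,\varepsilon(\alpha)=p\,\varepsilon(\beta)$, and then $\varepsilon(\alpha)\in p\,HH_n(\Delta)$.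
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
Let $f:Y\to X$ be a resolution and $\omega\in\omega_Z$, with $p,\alpha,c$ as in Proposition~\ref{prop:lift}. Let $\xi\in Y$ be a point of codimension one. Then $\mathcal O=\mathcal O_{Y,\xi}$ is a discrete valuation ring with $Z\subset\mathcal O\subset K$, and $\omega_{Y,\xi}=\Omega^n_{\mathcal O/k}\subset\Omega^n_{K/k}$. Take $\rho$ from Lemma~\ref{lem:lattice}. By Lemma~\ref{lem:trace},
\[
p\,\tau_\rho(c)=\tau_\rho(\varepsilon(\alpha))=r\,\alpha_K=rp\,\omega
\]
in the $K$-vector space $\Omega^n_{K/k}$. Hence $\omega=\frac1r\tau_\rho(c)\in\omega_{Y,\xi}$. (The representation $\rho$ changes with $\xi$, but the value $\tau_\rho(c)$ is forced, so different choices need not be compared.) As $\xi$ was arbitrary, $\omega\in\Gamma(Y,\omega_Y)$. With Lemma~\ref{lem:easy} this gives $\Gamma(Y,\omega_Y)=\omega_Z$, and $f_*\omega_Y=\omega_X$ since $X$ is affine and both sheaves are quasi-coherent.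

Proposition~\ref{prop:Kempf}, applied to a projective resolution, now shows that $Z$ has rational singularities if and only if it is CM. The ring $Z$ is CM if $\dim Z\le2$, by normality, and if $\Delta$ is CM, by Lemma~\ref{lem:summand}.
\end{proof}

Theorem~\ref{thm:main} is the case of Theorem~\ref{thm:general} in which $Z=Z(\Delta)$ and $\Delta$ is CM.

\begin{remark}[the hypotheses]\label{rem:hyp}
Finite global dimension enters only through the boundedness of $F$, and decisively in \eqref{eq:swap}: for unbounded resolutions the tensor product involves infinite sums and the Hom complex infinite products. It cannot be dropped, as $\Delta=Z$ for the cubic cone of Example~\ref{ex:cubic} shows. The inclusion $Z\subset\Delta$ gives $r>0$; for the same $Z$, the algebra $Z/\mathfrak m=k$ is module-finite of global dimension zero, so a mere homomorphism from $Z$ to the center is not enough. Normality is used in Lemmas~\ref{lem:CM}(b), \ref{lem:easy}, \ref{lem:summand} and~\ref{lem:coprime}. Characteristic zero is used to divide by $r$ and $n!$ and in Proposition~\ref{prop:Kempf}; that $k$ is algebraically closed is used to describe the simple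 bimodules.
\end{remark}

\section{Surfaces}\label{sec:surface}

\begin{proof}[Proof of Theorem~\ref{thm:surface}]
The implication (ii)$\Rightarrow$(iii) is trivial and (iii)$\Rightarrow$(i) is part of Theorem~\ref{thm:general}. For (i)$\Rightarrow$(ii) we realize the situation considered in the introduction.

Let $f:Y\to X$ be the minimal resolution: it is projective, its fibers have dimension at most one, and no exceptional curve is a smooth rational curve of self-intersection $-1$. By (i), $Rf_*\mathcal O_Y=\mathcal O_X$. Under these conditions \cite[Thm.~A and Cor.~3.2.8]{VdB} provide a vector bundle $\mathcal P\ne0$ on $Y$ with $\operatorname{Ext}^i_Y(\mathcal P,\mathcal P)=0$ for $i>0$ such that, with $\Delta=\operatorname{End}_Y(\mathcal P)$, the functor $R\operatorname{Hom}(\mathcal P,-)$ is an equivalence $D^b(\operatorname{coh}Y)\simeq D^b(\operatorname{mod}\Delta)$; it identifies $\operatorname{mod}\Delta$ with a heart whose objects have cohomology sheaves only in degrees $-1$ and $0$. Put $\mathcal E=\mathcal End(\mathcal P)$. Then $\Delta=\Gamma(Y,\mathcal E)$ is finitely generated over $Z$ because $f$ is proper, so it is noetherian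 and the side on which modules are taken does not matter for the global dimension. Since fibers have dimension at most one and $X$ is affine, $H^i(Y,-)=0$ on coherent sheaves for $i\ge2$.

\emph{Finite global dimension.} For coherent sheaves $\mathcal F,\mathcal G$ on the smooth surface $Y$, the sheaves $\mathcal Ext^j(\mathcal F,\mathcal G)$ vanish for $j>2$, so the spectral sequence $H^i(Y,\mathcal Ext^j)\Rightarrow\operatorname{Ext}^{i+j}_Y$ gives $\operatorname{Ext}^j_Y(\mathcal F,\mathcal G)=0$ for $j>3$. If $M,N$ are finitely generated $\Delta$-modules, the corresponding objects are extensions of sheaves placed in degrees $-1$ and $0$, so $\operatorname{Ext}^i_\Delta(M,N)$ is built from groups $\operatorname{Ext}^j_Y(\mathcal F,\mathcal G)$ with $j\ge i-1$ and vanishes for $i>4$. By Lemma~\ref{lem:simple} finitely generated modules have projective dimension at most $4$, and so $\operatorname{gldim}\Delta\le4$.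

\emph{Prime with center $Z$.} The module $\Delta$ is torsion-free over $Z$, and $\Delta_K$ is the stalk of $\mathcal E$ at the generic point, a matrix algebra over $K$. Nonzero ideals $I,I'$ of $\Delta$ span nonzero ideals of the simple ring $\Delta_K$, so $II'$ spans $\Delta_K$ and is nonzero; thus $\Delta$ is prime. Its center lies in $K$ and is finite over $Z$, so it equals $Z$ by normality.

\emph{Cohen--Macaulay.} We have $Rf_*\mathcal E=\Delta$ and $\mathcal E\cong\mathcal E^\vee$, so (D2) gives $R\mathcal Hom_X(\Delta,D_X)\cong Rf_*(\mathcal E\otimes\omega_Y)[2]$. By Lemma~\ref{lem:CM}(a) it suffices to show $H^1(Y,\mathcal E\otimes\omega_Y)=0$. This is where minimality is needed. For an exceptional curve $C$ we have $C^2<0$, and adjunction gives $\deg\omega_Y|_C=2p_a(C)-2-C^2$, which is negative only if $p_a(C)=0$ and $C^2=-1$. So $\omega_Y$ has nonnegative degree on all exceptional curves. As the singularities are rational, \cite[Thm.~12.1]{Lipman} shows that $f^*f_*\omega_Y\to\omega_Y$ is surjective (the assertion is local on $X$). Generators of the finitely generated module $\Gamma(Y,\omega_Y)$ give a surjection $\mathcal O_Y^m\to\omega_Y$,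 hence $\mathcal E^m\to\mathcal E\otimes\omega_Y$. Since $H^2$ of the kernel vanishes, $H^1(Y,\mathcal E\otimes\omega_Y)$ is a quotient of $H^1(Y,\mathcal E)^m=0$.
\end{proof}

\section{A rational fourfold singularity with no such algebra}\label{sec:four}

The obstruction is a Grothendieck group. For a noetherian ring or scheme, $G_0$ denotes the Grothendieck group of finitely generated modules or coherent sheaves, and $K_0$ that of finitely generated projectives or vector bundles. The map $K_0\to G_0$ is an isomorphism for noetherian rings of finite global dimension and for regular schemes that are projective over a noetherian affine scheme of finite dimension. A subscript $\mathbb Q$ denotes $-\otimes_{\mathbb Z}\mathbb Q$.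

\begin{lemma}\label{lem:G0}
If $Z\subset\Delta$ are as in Theorem~\ref{thm:general} and $\mathfrak m\subset Z$ is a maximal ideal, then $G_0(Z_{\mathfrak m})_{\mathbb Q}$ is finite dimensional.
\end{lemma}

\begin{proof}
Let $\mathfrak r$ be the Jacobson radical of $\Delta_{\mathfrak m}$. It contains $\mathfrak m\Delta_{\mathfrak m}$ by Nakayama's lemma, so $\Delta_{\mathfrak m}/\mathfrak r$ is a finite-dimensional semisimple algebra, with $K_0\cong\mathbb Z^s$. Let $Q,Q'$ be finitely generated projective $\Delta_{\mathfrak m}$-modules such that $Q/\mathfrak rQ$ and $Q'/\mathfrak rQ'$ have the same class. These semisimple modules are then isomorphic. An isomorphism lifts to a map $Q\to Q'$, which is surjective by Nakayama's lemma, hence split; its kernel $Q''$ has $Q''/\mathfrak rQ''=0$, so $Q''=0$. Thus $K_0(\Delta_{\mathfrak m})$ embeds in $\mathbb Z^s$. Every finitely generated $\Delta_{\mathfrak m}$-module is the localization of a $\Delta$-module, so $\operatorname{gldim}\Delta_{\mathfrak m}<\infty$, and $G_0(\Delta_{\mathfrak m})=K_0(\Delta_{\mathfrak m})$ is finitely generated.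

It remains to show that restriction $G_0(\Delta_{\mathfrak m})_{\mathbb Q}\to G_0(Z_{\mathfrak m})_{\mathbb Q}$ is surjective. The target is spanned by the classes $[Z_{\mathfrak m}/\mathfrak p]$ for primes $\mathfrak p$, and we argue by induction on $\dim Z_{\mathfrak m}/\mathfrak p$. The module $\Delta_{\mathfrak m}/\mathfrak p\Delta_{\mathfrak m}$ over the domain $Z_{\mathfrak m}/\mathfrak p$ has rank $r_{\mathfrak p}=\dim\Delta_{\mathfrak p}/\mathfrak p\Delta_{\mathfrak p}$, which is positive by Nakayama's lemma since $\Delta_{\mathfrak p}\supset Z_{\mathfrak p}\ne0$. It contains a free submodule of rank $r_{\mathfrak p}$ with torsion quotient, and the quotient is filtered by modules $Z_{\mathfrak m}/\mathfrak q$ with $\mathfrak q\supsetneq\mathfrak p$. So $r_{\mathfrak p}[Z_{\mathfrak m}/\mathfrak p]$ differs from an element of the image by classes that lie in the image by induction.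
\end{proof}

For a cone over a smooth projective variety $V$, rationality is governed by the cohomology of $\mathcal O_V$ and of the polarization, while $G_0$ of the vertex is governed by the Chow groups of $V$. Blowing up a curve in $\mathbb P^3$ leaves the cohomology of $\mathcal O_V$ unchanged and puts the Picard group of the curve into $CH^2(V)$.

\begin{proof}[Proof of Proposition~\ref{prop:four}]
\emph{The cone.} Let $C\subset\mathbb P^2\subset\mathbb P^3$ be an elliptic curve defined over $\mathbb Q$, base-changed to $k$, and let $\sigma:V\to\mathbb P^3$ be the blow-up of $C$, a smooth projective threefold. Over each affine open subset of $\mathbb P^3$ both $\sigma$ and the identity are resolutions, so $R\sigma_*\mathcal O_V=\mathcal O_{\mathbb P^3}$ and $H^i(V,\mathcal O_V)=0$ for $i>0$. Let $\mathcal L$ be a power of an ample line bundle, so high that $\mathcal L$ is very ample, that $Z=\bigoplus_{j\ge0}H^0(V,\mathcal L^j)$ is generated in degree one, and that $H^i(V,\mathcal L^j)=0$ for $i>0$, $j\ge1$ (Serre vanishing). Then $X=\operatorname{Spec}Z\subset\mathbb A^{N+1}$ is the affine cone over $V\subset\mathbb P^N$, with vertex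 the irrelevant ideal $\mathfrak m$. Let
\[
\pi:Y=\operatorname{Spec}_V\textstyle\bigoplus_{j\ge0}\mathcal L^j\to V
\]
be the total space of $\mathcal L^{-1}$, with zero section $i:V\to Y$. It is the closed subvariety of $V\times\mathbb A^{N+1}$ of pairs consisting of a point and a vector on the corresponding line. So the projection $f:Y\to X$ is projective, contracts $i(V)$ to the vertex and is an isomorphism elsewhere. The fourfold $Y$ is smooth, and $Z=\Gamma(Y,\mathcal O_Y)$, an intersection of normal local rings in the function field, is normal of dimension $4$. Since $\pi$ is affine, $H^i(Y,\mathcal O_Y)=\bigoplus_{j\ge0}H^i(V,\mathcal L^j)=0$ for $i>0$. So $Z$ has rational singularities.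

\emph{From $G_0(Z_{\mathfrak m})$ to $K_0(V)$.} For a closed subscheme $V'$ of a noetherian scheme $Y'$ the localization sequence $G_0(V')\to G_0(Y')\to G_0(Y'\setminus V')\to0$ is exact. Let $Y_{\mathfrak m}=Y\times_X\operatorname{Spec}Z_{\mathfrak m}$, which is regular, projective over $Z_{\mathfrak m}$, and contains $i(V)$. We obtain a surjection
\[
G_0(Z_{\mathfrak m})\to G_0(\operatorname{Spec}Z_{\mathfrak m}\setminus\{\mathfrak m\})=G_0(Y_{\mathfrak m}\setminus V)=K_0(Y_{\mathfrak m})/i_*K_0(V).
\]
The map $i^*:K_0(Y_{\mathfrak m})\to K_0(V)$ is surjective, being split by $\pi^*$. The ideal sheaf of the zero section corresponds to $\bigoplus_{j\ge1}\mathcal L^j$ and is $\pi^*\mathcal L$. So for a vector bundle $\mathcal F$ on $V$ there is a resolution $0\to\pi^*(\mathcal F\otimes\mathcal L)\to\pi^*\mathcal F\to i_*\mathcal F\to0$, and $i^*i_*[\mathcal F]=(1-[\mathcal L])[\mathcal F]$. Hence $G_0(Z_{\mathfrak m})_{\mathbb Q}$ surjects onto $K_0(V)_{\mathbb Q}/(1-[\mathcal L])$.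

\emph{Chow groups.} The Chern character is a ring isomorphism $K_0(V)_{\mathbb Q}\cong CH^*(V)_{\mathbb Q}$. With $h=c_1(\mathcal L)$, it sends $1-[\mathcal L]$ to $1-e^h=-h(1+h/2+h^2/6)$, which is $h$ times a unit because $h$ is nilpotent. So the quotient is the graded ring $CH^*(V)_{\mathbb Q}/(h)$, whose part of degree two is $CH^2(V)_{\mathbb Q}/h\,CH^1(V)_{\mathbb Q}$. The blow-up formula for a smooth center of codimension two, $CH^j(V)\cong CH^j(\mathbb P^3)\oplus CH^{j-1}(C)$, gives $CH^1(V)_{\mathbb Q}\cong\mathbb Q^2$ and $CH^2(V)_{\mathbb Q}\cong CH^2(\mathbb P^3)_{\mathbb Q}\oplus\operatorname{Pic}(C)_{\mathbb Q}$. Now $\operatorname{Pic}(C)\supset\operatorname{Pic}^0(C)\cong C(k)\supset C(\overline{\mathbb Q})$, and $C(\overline{\mathbb Q})$ has infinite rank \cite{FJ}. The quotient of an infinite-dimensional space by a subspace of dimension at most two is infinite dimensional. Therefore $G_0(Z_{\mathfrak m})_{\mathbb Q}$ is infinite dimensional, and by Lemma~\ref{lem:G0} no $\Delta$ as in Theorem~\ref{thm:general} exists.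
\end{proof}

\begin{thebibliography}{9}

\bibitem{FJ} Frey and Jarden, Proc. London Math. Soc. \textbf{28} (1974).

\bibitem{Lipman} Lipman, \emph{Rational singularities}, Publ. IH\'ES \textbf{36} (1969).

\bibitem{Loday} Loday, \emph{Cyclic Homology}.

\bibitem{SV} J.~T.~Stafford and M.~Van den Bergh, \emph{Noncommutative resolutions and rational singularities}, arXiv:math/0612032 (2006).

\bibitem{VdB} M.~Van den Bergh, \emph{Three-dimensional flops and noncommutative rings}, Duke Math. J. \textbf{122} (2004).

\end{thebibliography}
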